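# Hopf orders over $p$-adic rings whose Grothendieck ring is not reduced

## 1. A first guess: $G_0^R(\Lambda)$ is always reduced

Let $K$ be a finite extension of $\mathbb Q_p$ with valuation ring $R$, and let $G$ be a finite group. Inside $K[G]$ there are usually many orders that are still Hopf algebras, not only $R[G]$. For each such order $\Lambda$, the $\Lambda$-lattices generate a commutative ring $G_0^R(\Lambda)$. Is this ring always reduced? The question comes from Philippe Cassou-Noguès and Martin J. Taylor, "On the Quadratic Structure of Torsors over Affine Group Schemes", arXiv:2509.04978 (2025).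

The natural first guess is yes. Two theorems, which we shall use or recover as indicated, point that way. Swan's theorem says that the answer is yes for $\Lambda=R[G]$; we take it as known. The theorem of Jensen and Larson says that it is yes for every Hopf order in $K[G]$ when $G$ is abelian and $K$ is *assez gros* for $G$, meaning that $K$ contains the roots of unity of order the exponent of $G$. We now make the question precise and test the guess.

**Notation.** $\pi$ is a uniformizer of $R$, $k=R/\pi R$, $e=e(K/\mathbb Q_p)$ is the ramification index, and $\ell$ is length over $R$. For a finite extension $E$ of $K$, $R_E$ is its valuation ring and $k_E$ its residue field. Modules are left modules.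

**Definition (order, lattice).** An $R$-order in a finite-dimensional $K$-algebra $A$ is a subring $\Lambda\ni 1$ that is a finitely generated $R$-module and spans $A$ over $K$. A $\Lambda$-lattice is a finitely generated $\Lambda$-module that is free over $R$. A lattice $M$ is full in the $K$-space $KM=K\otimes_RM$.

**Definition (Hopf order).** $K[G]$ carries the comultiplication $\Delta(g)=g\otimes g$, the counit $\epsilon(g)=1$ and the antipode $s(g)=g^{-1}$. A Hopf $R$-order in $K[G]$ is an $R$-order $\Lambda$ with $\Delta(\Lambda)\subset\Lambda\otimes_R\Lambda$, $\epsilon(\Lambda)\subset R$ and $s(\Lambda)\subset\Lambda$. We write $\Lambda^+=\ker(\epsilon:\Lambda\to R)$.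

*Example.* Let $p=2$, $G=C_2=\langle g\rangle$ and $0\le i\le e$. Put $x=(g-1)/\pi^i$ and $\Lambda=R+Rx$. Then $x^2=(2-2g)/\pi^{2i}=-(2/\pi^i)x\in\Lambda$, because $2$ has valuation $e\ge i$. From $g=1+\pi^ix$ we get $\Delta(x)=x\otimes1+1\otimes x+\pi^i\,x\otimes x$; also $\epsilon(x)=0$ and $s(x)=x$. So $\Lambda$ is a Hopf order. For $i=0$ it is $R[C_2]$. For $i=e$ it contains $(1+g)/2$, and it is the maximal order $R\times R$.

**Definition (the rings and the map).** $G_0(\Lambda)$ is the Grothendieck group of finitely generated $\Lambda$-modules, and $G_0^R(\Lambda)$ that of $\Lambda$-lattices. The natural map $G_0^R(\Lambda)\to G_0(\Lambda)$ is an isomorphism (a module $X=\Lambda^n/M_1$ corresponds to $[\Lambda^n]-[M_1]$), and we identify the two groups. For a Hopf order, $M\otimes_RN$ is a $\Lambda$-lattice through $\Delta$, which makes $G_0^R(\Lambda)$ a commutative ring with unit $[R]$, where $\Lambda$ acts on $R$ through $\epsilon$. Extension of scalars gives a ring homomorphism $\varphi_\Lambda:G_0^R(\Lambda)\to G_0(K[G])$. We say that $\Lambda$ has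 the *Swan property* if $\mathrm{Ker}\,\varphi_\Lambda=0$.

For any $R$-order $\Lambda$ in a semisimple $K$-algebra $A$ we also write $\varphi_\Lambda:G_0(\Lambda)\to G_0(A)$, and $T(\Lambda)$ for the Grothendieck group of $\Lambda$-modules of finite length; it is free on the simple modules. A simple $\Lambda$-module $S$ of finite length satisfies $\pi S=0$, since $\pi S$ is a submodule and $\pi S\ne S$ by Nakayama. If $\Lambda=\Lambda'\times\Lambda''$, then $\mathrm{Ker}\,\varphi_\Lambda=\mathrm{Ker}\,\varphi_{\Lambda'}\oplus\mathrm{Ker}\,\varphi_{\Lambda''}$.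

**Lemma 1.1.** Let $\Lambda$ be an $R$-order in a semisimple $K$-algebra $A$. Every element of $\mathrm{Ker}\,\varphi_\Lambda$ has the form $[M]-[M']=[M/M']$ with lattices $M'\subset M$ and $KM'=KM$. Hence $\mathrm{Ker}\,\varphi_\Lambda$ is generated by the classes of the simple $\Lambda$-modules.

*Proof.* Modules of finite length become $0$ over $K$, so their classes lie in the kernel. Conversely let $x=[M]-[M']$ with lattices $M,M'$ and $\varphi_\Lambda(x)=0$. As $A$ is semisimple, $KM\cong KM'$. Identify the two spaces. Since $\pi^nM'\cong M'$, we may replace $M'$ by $\pi^nM'$ and assume $M'\subset M$. Then $x=[M/M']$ is a sum of classes of simple modules. $\blacksquare$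

**Proposition 1.2.** For a Hopf order $\Lambda$ we have $\mathrm{Ker}\,\varphi_\Lambda=\{x: x^2=0\}$. So $\Lambda$ has the Swan property if and only if $G_0^R(\Lambda)$ is reduced.

*Proof.* If $x^2=0$, then $\varphi_\Lambda(x)^2=0$. But $G_0(K[G])$ embeds, through characters, in the ring of $K$-valued class functions on $G$, which is reduced. So $\varphi_\Lambda(x)=0$.

Conversely let $x,y\in\mathrm{Ker}\,\varphi_\Lambda$. Write $x=[M]-[M']$ as in Lemma 1.1, and $y$ as an integral combination of classes $[S]$ of simple modules. For a lattice $M$ the functor $M\otimes_R-$ is exact, so it acts on $G_0(\Lambda)$, compatibly with the ring product. Since $\pi S=0$, we have $M\otimes_RS=(M/\pi M)\otimes_kS$. In $T(\Lambda)$,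
$$[M/\pi M]+[\pi M/\pi M']=[M/\pi M']=[M/M']+[M'/\pi M'],$$
and $\pi M/\pi M'\cong M/M'$. So $M/\pi M$ and $M'/\pi M'$ have the same composition factors, and these are $k$-spaces. Since $-\otimes_kS$ is exact on them, $[M\otimes_RS]=[M'\otimes_RS]$. So $xy=0$, in particular $x^2=0$. Finally, if a ring has a nilpotent element $y\neq0$, then the last nonzero power $y^m$ satisfies $(y^m)^2=0$; this gives the second statement. $\blacksquare$

By Lemma 1.1 we must decide whether $[S]=0$ in $G_0(\Lambda)$ for each simple $S$. The basic way to see that a class vanishes is this: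
$$\text{if } N'\subset N \text{ are lattices with } N'\cong N,\ \text{ then } [N/N']=[N]-[N']=0. \tag{1.1}$$
For a Hopf order, the trivial module $k$ (with $\Lambda$ acting through $\epsilon$) always has $[k]=0$: take $N=R$, $N'=\pi R$.

**Test: $G=C_2$, $p=2$, any $K$.** Here *every* order $\Lambda$ in $K[C_2]=K\times K$ has $\mathrm{Ker}\,\varphi_\Lambda=0$. As $R$ is complete, $\Lambda$ is a product of local rings. If it is not local, it contains $(1,0)$, so $\Lambda=R\times R$; its two simple modules are quotients $R/\pi R$ of the two coordinate lattices, and (1.1) applies. If it is local, the first coordinate maps it onto $R$, so its residue field is $k$, its only simple module is $R/\pi R$ for the first coordinate lattice, and (1.1) applies again.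

**Test: an order in $\mathbb Q_2[C_4]$.** Let $K=\mathbb Q_2$, $G=C_4=\langle g\rangle$ and $\eta_\pm=(1\pm g^2)/2$. The order $\Lambda=R[G]\eta_+\oplus R[G]\eta_-$ is $\mathbb Z_2[C_2]\times\mathbb Z_2[i]$; it is a Hopf order by Step 1 of Section 3, which uses only that $g^2$ is central of order $2$. The first factor was treated above. The second is a discrete valuation ring with uniformizer $1-i$, and its simple module is $\mathbb Z_2[i]/(1-i)\mathbb Z_2[i]$, of class $0$ by (1.1). So the guess passes this test too.

## 2. Restriction to $R[G]$, and what it forgets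

A sensible strategy is to deduce the guess from Swan's theorem by restricting modules to the group ring. This is possible because of the following lemma, which also sets up the dual order.

**Lemma 2.1.** Let $\Lambda$ be a Hopf order in $K[G]$. Regard functions $f:G\to K$ as linear forms on $K[G]$, and put $B=\{f\in K^G: f(\Lambda)\subset R\}$. Then $B$ is a subring of $R^G$, and $R[G]\subset\Lambda$.

*Proof.* For $f,f'\in B$ the pointwise product satisfies $(ff')(\lambda)=(f\otimes f')(\Delta\lambda)\in R$, because this holds for $\lambda=g$ and both sides are linear. The constant function $1$ is $\epsilon$, which lies in $B$. So $B$ is a ring. It is a finitely generated $R$-module, so its elements are integral over $R$; hence their values lie in $R$ and $B\subset R^G$. Since $\Lambda=\{\lambda: f(\lambda)\in R\text{ for all }f\in B\}$ by duality of lattices, each $g\in G$ lies in $\Lambda$. $\blacksquare$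

Restriction $G_0(\Lambda)\to G_0(R[G])$ sends $\mathrm{Ker}\,\varphi_\Lambda$ into $\mathrm{Ker}\,\varphi_{R[G]}$, which is $0$ by Swan. So the guess would follow if restriction were injective on $\mathrm{Ker}\,\varphi_\Lambda$, and here the strategy stops. Let $p=2$, let $z\in G$ be central of order $2$, put $\eta_\pm=(1\pm z)/2$ and $\Lambda=R[G]\eta_+\oplus R[G]\eta_-$. The ring $R[G]\eta_\pm$ is $R[G]/(1\mp z)R[G]$, and $1\mp z$ acts as $0$ on the trivial $k[G]$-module $k$ because $2=0$ in $k$. So $k$ becomes a $\Lambda$-module in two ways: $k_+$, on which $\eta_+$ acts as $1$, and $k_-$, on which $\eta_-$ acts as $1$. They are different simple $\Lambda$-modules with the same restriction to $R[G]$. We know $[k_+]=0$, thanks to the trivial lattice $R$. That lattice is of no use for $k_-$, since $\eta_-$ acts on it by $0$: the vanishing of $[k_-]$ must come from lattices over $R[G]\eta_-$ alone. For $C_4$ over $\mathbb Q_2$ such lattices exist. If $R[G]\eta_-$ sits in a matrix ring $M_2(R)$, however, the lattices over the matrix ring only yield quotients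 of even length, while $k_-$ has length $1$. This suggests that length modulo $2$ detects $[k_-]$.

## 3. A Hopf order for the dihedral group of order 8

**Theorem 3.1.** Let $K/\mathbb Q_2$ be any finite extension. Let $G=\langle a,b\mid a^4=b^2=1,\ bab^{-1}=a^{-1}\rangle$, $z=a^2$, $\eta_\pm=(1\pm z)/2$. Then $\Lambda=R[G]\eta_+\oplus R[G]\eta_-$ is a Hopf order in $K[G]$, and $\mathrm{Ker}(\varphi_\Lambda)\cong\mathbb Z/2$. So $G_0^R(\Lambda)$ is not reduced.

The guess is thus false. When $K\ni\sqrt{-1}$, the field $K$ is assez gros for $G$, so the Jensen–Larson theorem does not extend to non-abelian groups.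

**Step 1: $\Lambda$ is a Hopf order.** As $z$ is central, $\eta_\pm$ are orthogonal central idempotents with sum $1$. So $\Lambda$ is an order, generated as an $R$-algebra by $R[G]$ and $\eta_\pm$. We have $z=\eta_+-\eta_-$ and $1=\eta_++\eta_-$; expanding $\Delta(\eta_\pm)=\frac12(1\otimes1\pm z\otimes z)$ gives
$$\Delta(\eta_+)=\eta_+\otimes\eta_++\eta_-\otimes\eta_-,\qquad \Delta(\eta_-)=\eta_+\otimes\eta_-+\eta_-\otimes\eta_+ . \tag{3.1}$$
The counit sends $\eta_+\mapsto1$, $\eta_-\mapsto0$, and the antipode fixes $\eta_\pm$. Since $\Delta$ and $\epsilon$ are ring maps, $s$ is an anti-automorphism, and all three preserve the integrality conditions on the generators, $\Lambda$ is a Hopf order. (Only the fact that $z$ is central of order $2$ was used.)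

**Step 2: the block $\Lambda_-=R[G]\eta_-$ is local and sits in $M_2(R)$.** It has $R$-basis $1,a,b,ab$ (times $\eta_-$), with $a^2=-1$, $b^2=1$ and $ba=a^{-1}b=-ab$. The assignment
$$a\mapsto\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad b\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad ab\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix}$$
respects these relations. The images of $1,a,b,ab$ are linearly independent over $K$, so $\Lambda_-\subset\Gamma:=M_2(R)$ and $K\Lambda_-=M_2(K)$. In $k$ we have $-1=1$, so $\Lambda_-/\pi\Lambda_-\cong k[C_2\times C_2]$. This ring is local with residue field $k$. So $\Lambda_-$ has a unique simple module $k$, and $\Lambda_-/\mathrm{rad}\,\Lambda_-=k$.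

**Step 3: an invariant with values in $\mathbb Z/2$.** For full $R$-lattices $N,M$ in the same $K$-space put $\ell(N:M)=\ell(N/L)-\ell(M/L)$, where $L\subset N\cap M$ is any full lattice. Shrinking $L$ changes both terms equally, so this does not depend on $L$; and choosing one $L$ for three lattices gives $\ell(N'':N')+\ell(N':N)=\ell(N'':N)$. A finite length $\Gamma$-module $T$ has even length: $T=E_{11}T\oplus E_{22}T$, and the matrix units $E_{21},E_{12}$ give inverse isomorphisms between the summands. For a $\Lambda$-lattice $M$ define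
$$\theta(M)=\ell(N:\eta_-M)\bmod2,\qquad N\text{ any }\Gamma\text{-lattice in }K\otimes\eta_-M .$$

*Independence of $N$.* If $N,N'$ are two such $\Gamma$-lattices, so is $N\cap N'$. Hence $\ell(N':N)=\ell(N'/N\cap N')-\ell(N/N\cap N')$ is even.

*Additivity.* Let $0\to M'\to M\to M''\to0$ be an exact sequence of $\Lambda$-lattices. Then $0\to\eta_-M'\to\eta_-M\to\eta_-M''\to0$ is exact; let $0\to V'\to V\to V''\to0$ be its extension to $K$. Take the $\Gamma$-lattice $N=\Gamma\eta_-M\supseteq\eta_-M$ in $V$, let $N'=N\cap V'$, and let $N''$ be the image of $N$ in $V''$; these are $\Gamma$-lattices. Since $\eta_-M''$ is torsion-free, $\eta_-M'=\eta_-M\cap V'$. The snake lemma, applied to the inclusion of $0\to\eta_-M'\to\eta_-M\to\eta_-M''\to0$ into $0\to N'\to N\to N''\to0$, shows that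
$$0\to N'/\eta_-M'\to N/\eta_-M\to N''/\eta_-M''\to0$$
is exact. So $\theta(M)=\theta(M')+\theta(M'')$, and $\theta$ is a homomorphism $G_0^R(\Lambda)\to\mathbb Z/2$.

**Step 4: a nonzero element of the kernel.** Let $M=\Lambda_-$, $M_1=\mathrm{rad}\,\Lambda_-$ and $x=[M]-[M_1]=[k]$. Since $KM=KM_1$, $\varphi_\Lambda(x)=0$. Computing both $\theta$'s with the same $N$ gives $\theta(M_1)-\theta(M)=\ell(M/M_1)=1$, so $x\ne0$.

One sees directly that $x^2=0$. By (3.1), $\eta_-$ acts as $0$ on the tensor product of two $\Lambda_-$-lattices, so this product is a lattice over $\Lambda\eta_+=R[G]\eta_+\cong R[G/\langle z\rangle]=R[C_2\times C_2]$. Hence $x^2$ lies in the kernel for $R[C_2\times C_2]$, which is $0$ by Swan.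

**Step 5: the whole kernel.** The kernel for $\Lambda\eta_+=R[C_2\times C_2]$ is $0$ by Swan. By Lemma 1.1 the kernel for $\Lambda_-$ is generated by $[k]=x$. The column lattice $R^2$ of $\Gamma$ has $R^2/\pi R^2$ of length $2$, with both composition factors over $\Lambda_-$ equal to $k$. So $2x=[R^2]-[\pi R^2]=0$ by (1.1), and $\mathrm{Ker}\,\varphi_\Lambda=\langle x\rangle\cong\mathbb Z/2$. $\blacksquare$

## 4. For which fields and which nilpotent groups the Swan property holds

The counterexample glues the maximal order of $K[\langle z\rangle]$ into $R[G]$. Whether this is possible for other primes depends on $e$, and the result is sharp.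

**Theorem 4.1.** The following are equivalent:

1. for every finite group $G$, every Hopf $R$-order in $K[G]$ has the Swan property;
2. $(p-1)\nmid e(K/\mathbb Q_p)$ (equivalently, $K(\zeta_p)/K$ is ramified).

If $(p-1)\mid e$, then for every $n\ge1$ there is a Hopf order $\Lambda$ in $K[G]$, with $G$ the Heisenberg group of order $p^{1+2n}$, such that $\mathrm{Ker}(\varphi_\Lambda)\cong(\mathbb Z/p^n)^{(p-1)/[K(\zeta_p):K]}$. In particular, for $p=2$ condition 2 never holds.

**Theorem 4.2.** Let $G$ be nilpotent, $P$ its Sylow $p$-subgroup, $p^a$ the exponent of $P$. All Hopf $R$-orders in $K[G]$ have the Swan property if and only if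

(i) $(p-1)\nmid e$; or

(ii) $P$ is abelian and $K(\zeta_p,\zeta_{p^a})/K(\zeta_p)$ has residue degree $1$.

If $G$ is abelian and $K$ is assez gros, then $\zeta_{p^a}\in K$ and (ii) holds, so Theorem 4.2 recovers Jensen–Larson. We shall see in Section 6 that the hypothesis "assez gros" cannot simply be dropped. The pairs $(K,G)$ with $G$ not nilpotent and $(p-1)\mid e$ are not classified here.

## 5. The kernel as $T(\Lambda)/\mathrm{im}\,T(\Gamma)$

The parity argument used only that finite length modules over a larger maximal order have restricted classes. Recording the whole class, and not only a length, gives the exact kernel.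

**Facts on maximal orders** (Reiner, *Maximal Orders*, (10.4), (10.5), (17.3), (14.3)). Let $\Lambda$ be an $R$-order in a semisimple $K$-algebra $A$ with simple components $A_j$. There is a maximal order $\Gamma\supseteq\Lambda$, and every such $\Gamma$ is a product $\prod_j\Gamma_j$ of maximal orders $\Gamma_j$ of $A_j$. If $A_j\cong M_r(D)$ with $D$ a division algebra of index $\delta$ with center $E_j$, then $\Gamma_j\cong M_r(O_D)$, where $O_D$ is the valuation ring of $D$. If $\mathfrak P$ is the maximal ideal of $O_D$, then $[O_D/\mathfrak P:k_{E_j}]=\delta$, and $\mathfrak P^{\delta}$ is generated by a uniformizer of $E_j$.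

*Example.* In Section 3, $A=M_2(K)$, $\Gamma=M_2(R)$, $D=K$, $\delta=1$, $r=2$, and the simple $\Gamma$-module is $k^2$.

**Lemma 5.1.** In this situation $\mathrm{Ker}(G_0(\Lambda)\to G_0(A))\cong T(\Lambda)/\mathrm{im}\,T(\Gamma)$. Moreover $\Gamma_j$ has a unique simple module, of $k$-dimension $m_j[k_{E_j}:k]$, where $E_j$ is the center and $m_j=\sqrt{\dim_{E_j}A_j}$ the degree of $A_j$.

*Proof.* **Step 1: the simple modules of $\Gamma$.** The unique simple module of $M_r(O_D)$ is the column space $(O_D/\mathfrak P)^r$. Its $k_{E_j}$-dimension is $r\delta=m_j$, so its $k$-dimension is $m_j[k_{E_j}:k]$.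

**Step 2: the map.** Let $\alpha:T(\Lambda)\to G_0(\Lambda)$ be the natural map. Its image is $\mathrm{Ker}\,\varphi_\Lambda$ by Lemma 1.1.

**Step 3: $\alpha$ kills $\mathrm{im}\,T(\Gamma)$.** Let $N=O_D^r$ (columns) and let $\varpi$ be a uniformizer of $D$. Right multiplication by $\varpi$ is an isomorphism $N\to N\varpi$ of left $\Gamma_j$-modules, and $N/N\varpi=(O_D/\mathfrak P)^r$ is the simple module of $\Gamma_j$. By (1.1) its class in $G_0(\Lambda)$ is $0$.

**Step 4: an invariant that shows that nothing else is killed.** For full $\Lambda$-lattices $N,M$ in the same $A$-module put $[N:M]=[N/L]-[M/L]\in T(\Lambda)$ with $L\subset N\cap M$ a full $\Lambda$-lattice. As in Section 3 this does not depend on $L$, and $[N'':N']+[N':N]=[N'':N]$. For a $\Lambda$-lattice $M$ put $\theta(M)=[N:M]\bmod\mathrm{im}\,T(\Gamma)$, where $N$ is any $\Gamma$-lattice in $KM$. If $N'$ is another one, then $[N':M]-[N:M]=[N':N]=[N'/N\cap N']-[N/N\cap N']$ comes from $T(\Gamma)$, so $\theta(M)$ is well defined. Let $0\to M'\to M\to M''\to0$ be exact. Take $N=\Gamma M$, $N'=N\cap KM'$,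 and $N''$ the image of $N$ in $KM''$. As $M''$ is torsion-free, $M'=M\cap KM'$, and the snake lemma gives the exact sequence $0\to N'/M'\to N/M\to N''/M''\to0$ of $\Lambda$-modules. So $\theta(M)=\theta(M')+\theta(M'')$, and $\theta$ is defined on $G_0^R(\Lambda)=G_0(\Lambda)$.

**Step 5: injectivity modulo $\mathrm{im}\,T(\Gamma)$.** For a simple $\Lambda$-module $S$ of finite length choose a surjection $\Lambda\to S$ with kernel $M_1$. Then $\alpha([S])=[\Lambda]-[M_1]$ and $\theta(M_1)-\theta(\Lambda)=[\Lambda:M_1]=[S]$. So $-\theta\circ\alpha$ is the quotient map $T(\Lambda)\to T(\Lambda)/\mathrm{im}\,T(\Gamma)$. Hence $\ker\alpha\subset\mathrm{im}\,T(\Gamma)$, and with Step 3 they are equal. $\blacksquare$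

## 6. Gluing in the maximal order of a central subgroup of order $p$

Throughout, $F=K(\zeta_p)$.

**Lemma 6.1.** $F$ is unramified over $K$ if and only if $(p-1)\mid e$.

*Proof.* We first find a good generator of $\mathbb Q_p(\zeta_p)$. Let $\lambda=1-\zeta_p$. Then $p=\prod_{i=1}^{p-1}(1-\zeta_p^i)=\lambda^{p-1}\prod_{i=1}^{p-1}(1+\zeta_p+\dots+\zeta_p^{i-1})$, and the last product is congruent to $(p-1)!\equiv-1$ modulo $\lambda$. So $-p/\lambda^{p-1}\equiv1$ modulo $\lambda$, and Hensel's lemma gives a unit $v\in\mathbb Q_p(\zeta_p)$ with $v^{p-1}=-p/\lambda^{p-1}$. Put $\varpi=\lambda v$; then $\varpi^{p-1}=-p$. As $X^{p-1}+p$ is Eisenstein of degree $p-1=[\mathbb Q_p(\zeta_p):\mathbb Q_p]$, we get $\mathbb Q_p(\zeta_p)=\mathbb Q_p(\varpi)$ and $F=K(\varpi)$.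

Normalize the valuation so that $v(\pi)=1$; then $v(p)=e$. If $F/K$ is unramified, $v(\varpi)=e/(p-1)$ is an integer. Conversely, if $e=(p-1)i$, then $F$ is generated by $\varpi/\pi^i$, a root of $X^{p-1}-u$ with $u=-p/\pi^e\in R^*$. This polynomial is separable modulo $\pi$, so $F/K$ is unramified. $\blacksquare$

**Lemma 6.2.** Let $(p-1)\mid e$, $Z\le Z(G)$ of order $p$, $\Gamma_0$ the maximal order of $K[Z]$, and $\Lambda=\Gamma_0R[G]$. Then $\Lambda$ is a Hopf order in $K[G]$. Each nontrivial character $\chi:Z\to F^*$ gives a direct factor $\Lambda_\chi$ of $\Lambda$. It is an $R_F$-order in $K[G]\otimes_{K[Z],\chi}F$, with $\Lambda_\chi/\pi\Lambda_\chi\cong k_F[G/Z]$.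

*Proof.* **Step 1: after base change to $R_F$, $\Gamma_0$ is spanned by idempotents.** We have $K[Z]\cong K\times F^m$ with $m=(p-1)/[F:K]$, so $\Gamma_0=R\times R_F^m$. By Lemma 6.1, $F/K$ is unramified, and it is Galois. Write $R_F=R[X]/(f)$ with $f$ monic and separable modulo $\pi$. All roots of $f$ lie in $R_F$, and their differences are units, so $R_F\otimes_RR_F=R_F[X]/(f)\cong R_F^{[F:K]}$. Hence $R_F\otimes_R\Gamma_0\cong R_F^p$ as $R_F$-algebras. Inside $F[Z]\cong F^p$ the only family of $p$ nonzero orthogonal idempotents is that of the $\eta_\psi=\frac1p\sum_{z\in Z}\psi(z)^{-1}z$, $\psi\in\hat Z$. So $R_F\otimes_R\Gamma_0=\Gamma_F:=\bigoplus_{\psi}R_F\eta_\psi$.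

**Step 2: $\Gamma_0$ is a Hopf order.** Applying the characters $\psi_1\otimes\psi_2$ of $Z\times Z$, one checks $\Delta(\eta_\psi)=\sum_{\psi'}\eta_{\psi'}\otimes\eta_{\psi\psi'^{-1}}$: both sides take the value $1$ if $\psi_1\psi_2=\psi$ and $0$ otherwise. Also $s(\eta_\psi)=\eta_{\psi^{-1}}$, and $\epsilon(\eta_\psi)$ is $1$ for $\psi=1$ and $0$ otherwise. So $\Gamma_F$ is Hopf over $R_F$. To descend, let $X=\Gamma_0\otimes_R\Gamma_0$, a free $R$-module. Since $R_F\cap K=R$,
$$\Delta(\Gamma_0)\subset(R_F\otimes_RX)\cap(K\otimes_RX)=X ,$$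
and in the same way $s(\Gamma_0)\subset\Gamma_0$ and $\epsilon(\Gamma_0)\subset R$.

**Step 3: $\Lambda$ is a Hopf order.** $\Gamma_0$ is central in $K[G]$, so $\Lambda$ is a ring. It is finitely generated over $R$ and spans $K[G]$. The structure maps preserve $\Lambda$ because they preserve $\Gamma_0$ and $R[G]$: for instance $\Delta(\gamma g)=\Delta(\gamma)(g\otimes g)\in\Lambda\otimes_R\Lambda$ and $s(\gamma g)=g^{-1}s(\gamma)\in\Lambda$.

**Step 4: the factors.** Let $\eta_{[\chi]}\in\Gamma_0$ be the idempotent with $\Gamma_0\eta_{[\chi]}\cong R_F$ via $\chi$; it depends only on the $\mathrm{Gal}(F/K)$-orbit of $\chi$. Put $\Lambda_\chi=\Lambda\eta_{[\chi]}$. Let $(g_i)$ be a transversal of $Z$ in $G$ containing $1$. The $g_i\eta_{[\chi]}$ form an $F$-basis of $K[G]\eta_{[\chi]}=K[G]\otimes_{K[Z],\chi}F$, and they span $\Lambda_\chi$ over $R_F$. If $g_ig_j=zg_l$ with $z\in Z$, then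
$$g_i\eta_{[\chi]}\cdot g_j\eta_{[\chi]}=\chi(z)\,g_l\eta_{[\chi]} .$$
As $\chi(z)^p=1$ and $k_F$ has characteristic $p$, $\chi(z)\equiv1$ modulo the maximal ideal of $R_F$, which is generated by $\pi$. So $\Lambda_\chi/\pi\Lambda_\chi\cong k_F[G/Z]$. $\blacksquare$

The factor for the trivial character is $R[G]\eta_1\cong R[G/Z]$. For $p=2$, $\Gamma_0=R\eta_+\oplus R\eta_-$, and this is the construction of Section 3.

**Proposition 6.3.** In Lemma 6.2 let $d>1$ be such that $d\mid m_j[k_{E_j}:k_F]$ for every simple component $A_j$ of $K[G]\eta_{[\chi]}$ (note $E_j\supseteq F$). Then $\mathrm{Ker}\,\varphi_\Lambda$ has a quotient $\mathbb Z/d$, so $\Lambda$ does not have the Swan property.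

*Proof.* $\mathrm{Ker}\,\varphi_{\Lambda_\chi}$ is a direct summand of $\mathrm{Ker}\,\varphi_\Lambda$. Simple $\Lambda_\chi$-modules are killed by $\pi$, hence are $k_F$-spaces, and $\dim_{k_F}$ gives a homomorphism $T(\Lambda_\chi)\to\mathbb Z$. It takes the value $1$ on the trivial $k_F[G/Z]$-module $k_F$. On the simple modules of a maximal order containing $\Lambda_\chi$ its values are $m_j[k_{E_j}:k_F]\in d\mathbb Z$ by Lemma 5.1. So it induces a surjection from $\mathrm{Ker}\,\varphi_{\Lambda_\chi}\cong T(\Lambda_\chi)/\mathrm{im}\,T(\Gamma)$ onto $\mathbb Z/d$. $\blacksquare$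

**Corollary 6.4.** Let $(p-1)\mid e$. Some Hopf order in $K[G]$ fails the Swan property in each of these cases:

(a) $Z(G)\cap[P,P]$ has order divisible by $p$, where $P$ is a Sylow $p$-subgroup of $G$ (for example $G$ nilpotent with $P$ non-abelian);

(b) $Z(G)$ contains an element $c$ of order $p^a$ ($a\ge2$), and $K(\zeta_{p^a})/K(\zeta_p)$ has residue degree $f>1$.

*Proof.* (a) Take $Z\le Z(G)\cap[P,P]$ of order $p$ and $\chi\ne1$. Over an algebraic closure $\bar K$, $\bar K\otimes_KA_j$ is a product of matrix rings $M_{m_j}(\bar K)$, so $m_j$ is the degree of an absolutely irreducible representation of $G$ on which $Z$ acts by scalars through a nontrivial character. Every constituent of its restriction to $P$ is nontrivial on $Z\le[P,P]$, so it is not of degree $1$; its degree divides $|P|$, so it is divisible by $p$. Hence $p\mid m_j$, and Proposition 6.3 applies with $d=p$. If $G=P\times Q$ is nilpotent with $P$ non-abelian, then $[P,P]\ne1$ is normal in the $p$-group $P$, so $Z(P)\cap[P,P]\ne1$, and $Z(P)\le Z(G)$.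

(b) Take $Z=\langle c^{p^{a-1}}\rangle$ and $\chi\ne1$. In $A_j$ the central element $c$ maps to an element of $E_j$ whose $p^{a-1}$-th power is a primitive $p$-th root of unity. So $E_j$ contains a primitive $p^a$-th root of unity, hence contains $K(\zeta_{p^a})$ over $F$, and $f\mid[k_{E_j}:k_F]$. Use $d=f$. $\blacksquare$

*Example: $C_4$ over $\mathbb Q_2(\sqrt3)$.* Let $K=\mathbb Q_2(\sqrt3)$. It is totally ramified over $\mathbb Q_2$, since $\sqrt3-1$ is a root of the Eisenstein polynomial $X^2+2X-2$; so $k=\mathbb F_2$. Neither $-1$ nor $-3$ is a square in $\mathbb Q_2$, so $-1$ is not a square in $K$. The field $K(\zeta_4)=K(\sqrt{-3})=K(\zeta_3)$ is therefore unramified of degree $2$ over $K$, and (b) applies with $a=f=2$. The failing order is $\Lambda=R[G]+R[G]\frac{1+g^2}2$, with factors $R[C_2]$ (kernel $0$) and $R[X]/(X^2+1)$. The second is local with residue field $\mathbb F_2$, since modulo $\pi$ it is $\mathbb F_2[X]/(X+1)^2$, while the maximal order $R_{K(i)}$ has residue field $\mathbb F_4$. By Lemma 5.1, $\mathrm{Ker}\,\varphi_\Lambda\cong\mathbb Z/2$.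 So "assez gros" cannot simply be dropped in the Jensen–Larson theorem.

*Example: every $p$, with $\zeta_p\in K$ and $G=C_{p^2}$.* Let $K_0=\mathbb Q_p(\zeta_p)$, $U/K_0$ unramified of degree $p$, and $L=U(\zeta_{p^2})$. As $K_0(\zeta_{p^2})/K_0$ is totally ramified of degree $p$, we have $\mathrm{Gal}(L/K_0)=\mathrm{Gal}(U/K_0)\times\mathrm{Gal}(K_0(\zeta_{p^2})/K_0)\cong C_p\times C_p$, with inertia group $\mathrm{Gal}(L/U)$. Let $K$ be the fixed field of a diagonal subgroup. This subgroup meets $\mathrm{Gal}(L/U)$ trivially, so $L/K$ is unramified of degree $p$; it meets $\mathrm{Gal}(L/K_0(\zeta_{p^2}))$ trivially, so $L=K(\zeta_{p^2})$. Since $\zeta_p\in K$, Lemma 6.1 gives $(p-1)\mid e$, and (b) applies with $a=2$, $f=p$.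

**Proposition 6.5 (Heisenberg groups).** Let $(p-1)\mid e$, $n\ge1$, and let $G=\mathbb F_p^n\times\mathbb F_p^n\times\mathbb F_p$ with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+a\cdot b')$ and $Z=\{(0,0,c)\}$. For the order $\Lambda$ of Lemma 6.2, $\mathrm{Ker}\,\varphi_\Lambda\cong(\mathbb Z/p^n)^{(p-1)/[F:K]}$.

*Proof.* **Step 1: $K[G]\eta_{[\chi]}$ is a matrix ring.** Let $\chi(0,0,c)=\zeta^c$ with $\zeta\ne1$, $\zeta^p=1$. On functions $f:\mathbb F_p^n\to F$ put $(\rho(a,b,c)f)(x)=\zeta^{c+x\cdot b}f(x+a)$. Then
$$\bigl(\rho(a,b,c)\rho(a',b',c')f\bigr)(x)=\zeta^{c+x\cdot b+c'+(x+a)\cdot b'}f(x+a+a'),$$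
which is $\rho$ of the product $(a+a',b+b',c+c'+a\cdot b')$. So $\rho$ is a representation, and $Z$ acts through $\chi$. The $p^n$ functions $x\mapsto\zeta^{x\cdot b}$ are distinct characters of $\mathbb F_p^n$, hence a basis of all functions. So the span of the $\rho(g)$ contains multiplication by every function, in particular by delta functions; composing these with translations gives all matrix units. The $\rho(g)$ thus span $M_{p^n}(F)$, and the resulting surjection $K[G]\eta_{[\chi]}\to M_{p^n}(F)$ is an isomorphism, because both sides have $F$-dimension $p^{2n}$.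

**Step 2: the kernel for $\Lambda_\chi$.** As $G/Z$ is a $p$-group, $k_F[G/Z]$ is local with residue field $k_F$, so $\Lambda_\chi$ is local and $T(\Lambda_\chi)=\mathbb Z[k_F]$. The simple module of a maximal order of $M_{p^n}(F)$ has $k_F$-dimension $p^n$, so its class is $p^n[k_F]$. By Lemma 5.1, $\mathrm{Ker}\,\varphi_{\Lambda_\chi}\cong\mathbb Z/p^n$.

**Step 3: adding up.** The trivial character gives $R[G/Z]$, with kernel $0$ by Swan. $\mathrm{Gal}(F/K)$ acts freely on the $p-1$ nontrivial characters, so there are $(p-1)/[F:K]$ factors $\Lambda_\chi$. $\blacksquare$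

Proposition 6.5 and Lemma 6.1 prove (1)$\Rightarrow$(2) in Theorem 4.1, the equivalence stated inside (2), and the last part of that theorem. What remains is (2)$\Rightarrow$(1), and then Theorem 4.2.

## 7. Reducing characters modulo the maximal ideal

Both remaining proofs rest on two tools: passage to subgroups and quotients, and a reduction map for characters of abelian groups.

**Lemma 7.1.** Let $\Lambda$ be a Hopf order in $K[G]$.

(a) For $H\le G$, $\Lambda_H:=\Lambda\cap K[H]$ is a Hopf order in $K[H]$ and a direct summand of the $R$-module $\Lambda$. In particular $k\otimes\Lambda_H\subset k\otimes\Lambda$.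

(b) For $N\trianglelefteq G$, the image of $\Lambda$ in $K[G/N]$ is a Hopf order.

(c) If $|G|\in R^*$, then $R[G]$ is the only order in $K[G]$ containing $R[G]$; it is maximal, and $\Lambda=R[G]$.

*Proof.* (a) $\Lambda_H$ is a ring, finitely generated over $R$, and it spans $K[H]$ because each $x\in K[H]$ has a multiple $\pi^nx\in\Lambda$. The quotient $\Lambda/\Lambda_H$ embeds in $K[G]/K[H]$, so it is torsion-free and $\Lambda=\Lambda_H\oplus C$ for some $R$-module $C$. Decomposing $\Lambda\otimes_R\Lambda$ accordingly, we get $(\Lambda\otimes_R\Lambda)\cap(K[H]\otimes K[H])=\Lambda_H\otimes_R\Lambda_H$, and $\Delta(\Lambda_H)$ lies in this intersection. Counit and antipode are clear. (b) holds since $K[G]\to K[G/N]$ respects all structure maps.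

(c) Let $O\supseteq R[G]$ be an order and $x=\sum x_gg\in O$. Left multiplication by $xg^{-1}\in O$ preserves the lattice $O$, so its trace on $K[G]$ lies in $R$. This trace is $|G|x_g$, so $x_g\in R$. For $\Lambda$ use Lemma 2.1. $\blacksquare$

Now let $P$ be a finite abelian group and $\Lambda$ a Hopf order in $K[P]$. Let $\bar K$ be an algebraic closure of $K$, $\bar R$ the integral closure of $R$ in $\bar K$, $\bar k$ its residue field (an algebraic closure of $k$), and $\mathcal G=\mathrm{Gal}(\bar K/K)$, with its surjection $\sigma\mapsto\bar\sigma$ onto $\mathrm{Gal}(\bar k/k)$. A character $\psi\in\hat P=\mathrm{Hom}(P,\bar K^*)$ extends to a $K$-algebra map $K[P]\to\bar K$, whose image is the field $K(\psi)$ generated by the values of $\psi$. Elements of $\Lambda$ are integral, so $\psi(\Lambda)\subset R_{K(\psi)}\subset\bar R$. Let $\mathrm{red}(\psi):\Lambda\to\bar k$ be the reduction of $\psi|_\Lambda$. The $R$-algebra maps $h:\Lambda\to\bar k$ form a group $\mathcal D$ under $h*h'=\mathrm{mult}\circ(h\otimes h')\circ\Delta$, with unit the reduction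 of $\epsilon$ and inverse $h\circ s$.

*Example.* For $\Lambda=R[C_p]$ all $\mathrm{red}(\psi)$ are equal, since $p$-th roots of unity reduce to $1$. If $\zeta_p\in K$ and $\Lambda=\bigoplus_\psi R\eta_\psi$ is the maximal order of $K[C_p]$ (Hopf by Step 2 of Lemma 6.2), the $\mathrm{red}(\psi)$ are all different, since $\psi(\eta_\psi)=1$ and $\psi'(\eta_\psi)=0$ for $\psi'\ne\psi$.

**Lemma 7.2.** (a) $\mathrm{red}:\hat P\to\mathcal D$ is a group homomorphism, and $\mathrm{red}(\sigma\circ\psi)=\bar\sigma\circ\mathrm{red}(\psi)$ for $\sigma\in\mathcal G$.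

(b) $\Lambda$ is a product of local rings $\Lambda_i$. Each $\psi$ factors through exactly one $\Lambda_i$, each $\Lambda_i$ occurs, and $K\otimes\Lambda_i$ is the product of the fields $K(\psi)$ over the $\mathcal G$-orbits of those $\psi$ that factor through $\Lambda_i$. For such $\psi$, the residue field $k_i$ of $\Lambda_i$ is identified with $\mathrm{red}(\psi)(\Lambda)\subset k_{K(\psi)}$.

(c) Let $P_0=\{g\in P:\psi(g)=1\text{ for all }\psi\in\ker(\mathrm{red})\}$, let $\psi\in\hat P$ and $\chi=\psi|_{P_0}$. Then $\mathrm{red}(\psi)(\Lambda)=k_{K(\chi)}$.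

*Proof.* (a) The product character $\psi\psi'$ is $\mathrm{mult}\circ(\psi\otimes\psi')\circ\Delta$ on $K[P]$; restrict to $\Lambda$ and reduce. The second statement is clear.

(b) $\Lambda$ is commutative and finite over the complete ring $R$, so it is a product of local rings $\Lambda_i$. Each $\Lambda_i$ is nonzero and $R$-free, so $K\otimes\Lambda_i$ is a nonzero factor of $K[P]=\prod K(\psi)$ (one field for each $\mathcal G$-orbit). If $\psi$ factors through $\Lambda_i$, then $\mathrm{red}(\psi)(\Lambda)$ is a finite-dimensional $k$-algebra inside $\bar k$, hence a field. It is a quotient field of the local ring $\Lambda_i$, so it is isomorphic to $k_i$.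

(c) By duality for finite abelian groups, $\ker(\mathrm{red})$ consists of all characters trivial on $P_0$. So $\mathrm{red}(\psi')=\mathrm{red}(\psi)$ if and only if $\psi'|_{P_0}=\psi|_{P_0}$. Put $h=\mathrm{red}(\psi)$. The field $h(\Lambda)$ is the fixed field of $\{\tau\in\mathrm{Gal}(\bar k/k):\tau h=h\}$. Write $\tau=\bar\sigma$. By (a), $\bar\sigma h=h$ if and only if $\sigma\circ\chi=\chi$, that is, if and only if $\sigma\in\mathrm{Gal}(\bar K/K(\chi))$. The image of this group in $\mathrm{Gal}(\bar k/k)$ is $\mathrm{Gal}(\bar k/k_{K(\chi)})$. So $h(\Lambda)=k_{K(\chi)}$. $\blacksquare$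

**Corollary 7.3.** If $(p-1)\nmid e$ and $\Lambda$ is a Hopf order in $K[C_p]$, then $\Lambda$ is local with residue field $k$, and $k\otimes\Lambda^+$ is a nilpotent ideal of $k\otimes\Lambda$.

*Proof.* $\hat C_p$ has order $p$, so $\ker(\mathrm{red})$ is trivial or everything. Suppose it is trivial. If $\sigma\in\mathcal G$ lies in the inertia group, then $\bar\sigma=1$, so $\mathrm{red}(\sigma\circ\psi)=\mathrm{red}(\psi)$ and $\sigma\circ\psi=\psi$ for all $\psi$. So inertia fixes $\zeta_p$, and $F/K$ is unramified, against Lemma 6.1. Hence every $\mathrm{red}(\psi)$ is the reduction of $\epsilon$. By Lemma 7.2(b), $\Lambda$ has only one maximal ideal, the kernel of $\Lambda\to R\to k$. Modulo $\pi$ this is $k\otimes\Lambda^+$, the maximal ideal of a finite-dimensional local $k$-algebra, so it is nilpotent. $\blacksquare$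

In particular, for $(p-1)\nmid e$ the maximal order of $K[C_p]$, which is not local, is not a Hopf order: the gluing of Section 6 is not available.

## 8. Hopf orders of $p$-groups when $(p-1)\nmid e$

We want to show that for a $p$-group only the trivial simple module exists. To pass from a central subgroup of order $p$ to the quotient group, one must know that $\Lambda/\Lambda\Lambda_Z^+$ has no $R$-torsion. This follows from a freeness statement over $k$. We write $\Delta(a)=\sum a_{(1)}\otimes a_{(2)}$. A Hopf algebra is cocommutative if $\sum a_{(1)}\otimes a_{(2)}=\sum a_{(2)}\otimes a_{(1)}$; this holds for $K[G]$, hence for $k\otimes\Lambda$. Tensor products over $k$ of modules carry the diagonal action through $\Delta$.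

**Lemma 8.1.** Let $H$ be a finite-dimensional cocommutative Hopf algebra over a field $k$, and $A\subset H$ a Hopf subalgebra whose augmentation ideal $A^+$ is nilpotent. Then $H$ is a free left $A$-module. In particular $\dim H/A^+H=\dim H/\dim A$.

*Proof.* **Step 1: tensoring with a regular module gives a free module.** For a finite-dimensional $A$-module $X$ the map $a\otimes x\mapsto\sum a_{(1)}\otimes a_{(2)}x$ goes from $A\otimes X$ with $A$ acting on the left factor only to $A\otimes X$ with the diagonal action. It is $A$-linear, with inverse $a\otimes x\mapsto\sum a_{(1)}\otimes s(a_{(2)})x$. So $A\otimes X\cong A^{\dim X}$; by cocommutativity the flip gives the same for $X\otimes A$. The same holds for $H$ in place of $A$. In particular, with $h=\dim H$, $H\otimes H\cong H^h$ as $H$-modules, hence as $A$-modules.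

**Step 2: a minimal free cover stays minimal.** Let $M$ be $H$ as an $A$-module and $r=\dim M/A^+M$. As $A^+$ is nilpotent, Nakayama gives a surjection $A^r\to M$; let $W$ be its kernel. Tensoring with $M$ gives the exact sequence of $A$-modules
$$0\to W\otimes M\to A^r\otimes M\to M\otimes M\to0 .$$
Here $\Phi:=A^r\otimes M$ is free of rank $rh$, and $M\otimes M\cong M^h$, so $(M\otimes M)/A^+(M\otimes M)$ has dimension $rh$. So the surjection $\Phi/A^+\Phi\to(M\otimes M)/A^+(M\otimes M)$ is an isomorphism, and $W\otimes M\subset A^+\Phi$.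

**Step 3: $W=0$.** Suppose $W\ne0$. As $A\subset M$ is a submodule, $W\otimes M\supset W\otimes A$, which is free of rank $\dim W>0$. So there is $w\in W\otimes M$ with $aw\ne0$ for all $a\ne0$ in $A$. Let $(A^+)^m$ be the last nonzero power of $A^+$ and choose $t\ne0$ in it. Then $tA^+=0$, so $tw\in tA^+\Phi=0$, a contradiction. So $W=0$ and $M\cong A^r$. $\blacksquare$

**Proposition 8.2.** Let $(p-1)\nmid e$, $N$ a finite $p$-group, $\Lambda$ a Hopf order in $K[N]$. The only simple $\Lambda$-module is $k$, with $\Lambda$ acting through $\epsilon$.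

*Proof.* By induction on $|N|$; for $N=1$, $\Lambda=R$. Let $N\ne1$, let $Z\le Z(N)$ have order $p$, let $\Lambda_Z=\Lambda\cap K[Z]$, and let $\bar\Lambda$ be the image of $\Lambda$ in $K[N/Z]$. By Lemma 7.1 these are Hopf orders, and $A:=k\otimes\Lambda_Z$ is a Hopf subalgebra of $H:=k\otimes\Lambda$. It is central in $H$, and $A^+=k\otimes\Lambda_Z^+$ is nilpotent by Corollary 7.3.

**Step 1: $\Lambda/\Lambda\Lambda_Z^+=\bar\Lambda$.** By Lemma 8.1, $H/HA^+$ has dimension $q:=|N|/p$. This is the reduction modulo $\pi$ of the $R$-module $\Lambda/\Lambda\Lambda_Z^+$, which is therefore generated by $q$ elements. The composite $R^q\to\Lambda/\Lambda\Lambda_Z^+\to\bar\Lambda\cong R^q$ of surjections is a surjective endomorphism of $R^q$, hence an isomorphism. So both maps are isomorphisms.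

**Step 2: simple modules.** Let $S$ be a simple $\Lambda$-module; then $\pi S=0$. As $A^+$ is nilpotent, $S_0=\{v\in S:\Lambda_Z^+v=0\}$ is nonzero, and it is a submodule because $\Lambda_Z$ is central in $\Lambda$. So $S_0=S$, and by Step 1 $S$ is a simple $\bar\Lambda$-module. By induction it is trivial. $\blacksquare$

## 9. The blocks of the dual order, and all finite groups when $(p-1)\nmid e$

We prove (2)$\Rightarrow$(1) in Theorem 4.1. Let $(p-1)\nmid e$, $G$ any finite group, $\Lambda$ a Hopf order in $K[G]$, and $B\subset R^G$ its dual as in Lemma 2.1. Similarly $B\otimes_RB\subset K^{G\times G}$ is the dual of $\Lambda\otimes_R\Lambda$. For $f\in B$ the function $(g,h)\mapsto f(gh)$ is the form $f\circ\mathrm{mult}$, so it takes $\Lambda\otimes_R\Lambda$ into $R$ and lies in $B\otimes_RB$.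

**Step 1: the local factors of $B$ are cosets of a normal subgroup.** $B$ is finite over the complete ring $R$, so it is a product of local rings. Idempotents of $K^G$ are indicator functions, so there is a partition of $G$ into blocks $S_i$ such that $1_{S_i}\in B$ and $B_i=1_{S_i}B$ is local. Evaluation at a point of $S_i$ maps $B_i$ onto $R$, so the residue field of $B_i$ is $k$. Therefore $B_i\otimes_RB_j$ is local: modulo $\pi$ it is a tensor product over $k$ of two finite-dimensional local algebras with residue field $k$; the ideal generated by the two maximal ideals is nilpotent, with quotient $k$. So the idempotents of $B\otimes_RB=\prod B_i\otimes_RB_j$ are the indicator functions of unions of sets $S_i\times S_j$. Applied to the idempotents $(g,h)\mapsto1_{S_l}(gh)$, this says: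
$$\text{for each block }S_l,\ \{(g,h):gh\in S_l\}\text{ is a union of sets }S_i\times S_j. \tag{9.1}$$
Write $S(g)$ for the block of $g$, and $N=S(1)$. The pair $(g^{-1},g)$ has product in $N$, so by (9.1) $g^{-1}g'\in N$ for all $g'\in S(g)$: $S(g)\subset gN$. The pair $(g,1)$ has product in $S(g)$, so $gN\subset S(g)$. Using $(g,g^{-1})$ and $(1,g)$ instead, $S(g)\subset Ng$ and $Ng\subset S(g)$. Hence $S(g)=gN=Ng$ for all $g$. For $n\in N$ this gives $nN=S(n)=N$, so $N$ is closed under products, and it is a normal subgroup of $G$.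

**Step 2: $\Lambda=\bigoplus_{gN}g\Lambda_N$.** This makes $\Lambda$ easy to compare with $\Lambda_N=\Lambda\cap K[N]$. For $\lambda\in\Lambda$ let $\lambda_{gN}$ be its part supported on $gN$. For $f\in B$, $f(\lambda_{gN})=(f\cdot1_{gN})(\lambda)\in R$, so $\lambda_{gN}\in\Lambda$. As $g,g^{-1}\in\Lambda$, $\Lambda\cap K[gN]=g\Lambda_N$, and also $g\Lambda_Ng^{-1}=\Lambda_N$. Since $\epsilon$ is invariant under conjugation, $g\Lambda_N^+g^{-1}=\Lambda_N^+$. Hence $\Lambda\Lambda_N^+=\bigoplus g\Lambda_N^+$. The map $K[G]\to K[G/N]$ sends $g\lambda$ ($\lambda\in\Lambda_N$) to $\epsilon(\lambda)\,gN$, so it induces an isomorphism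
$$\Lambda/\Lambda\Lambda_N^+\cong R[G/N]. \tag{9.2}$$

**Step 3: $N$ is a $p$-group.** Suppose $N$ contains an element of prime order $q\ne p$, generating $C$. By Lemma 7.1(a), (c), $\Lambda\cap K[C]=R[C]$, and it is a direct summand of $\Lambda$. So restriction of functions maps $B$ onto $\mathrm{Hom}_R(R[C],R)=R^C$. As $C\subset N$, it kills $1_{gN}B$ for $gN\ne N$, so the local ring $1_NB$ maps onto $R^C$, which is not local. This is a contradiction, and Cauchy's theorem shows that $N$ is a $p$-group.

**Step 4: simple $\Lambda$-modules come from $R[G/N]$.** Let $S$ be a simple $\Lambda$-module. As a $\Lambda_N$-module it has finite length, so it contains a simple $\Lambda_N$-submodule, which is trivial by Proposition 8.2. So $S_0=\{v\in S:\Lambda_N^+v=0\}\ne0$. For $g\in G$ and $v\in S_0$, $\Lambda_N^+gv=g(g^{-1}\Lambda_N^+g)v=g\Lambda_N^+v=0$, so $S_0$ is stable under $G$; it is also stable under $\Lambda_N$, which acts on it through $\epsilon$. By Step 2 it is a $\Lambda$-submodule, so $S_0=S$. By (9.2), $S$ is inflated from an $R[G/N]$-module.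

**Step 5: conclusion.** As an $R[G/N]$-module $S$ has finite length, so its class in $G_0(R[G/N])$ lies in $\mathrm{Ker}\,\varphi_{R[G/N]}$, which is $0$ by Swan. Inflation is exact and gives a map $G_0(R[G/N])\to G_0(\Lambda)$, so $[S]=0$ in $G_0(\Lambda)$. By Lemma 1.1, $\mathrm{Ker}\,\varphi_\Lambda=0$. This completes the proof of Theorem 4.1. $\blacksquare$

## 10. Nilpotent groups

We prove Theorem 4.2. Write $G=P\times Q$ with $p\nmid|Q|$.

**Step 1: if neither (i) nor (ii) holds, some Hopf order fails.** Then $(p-1)\mid e$. If $P$ is non-abelian, use Corollary 6.4(a). If $P$ is abelian, the residue degree in (ii) is $>1$, so $a\ge2$; moreover $P\le Z(G)$ contains an element of order $p^a$, and Corollary 6.4(b) applies.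

**Step 2: if (i) holds, all Hopf orders have the Swan property.** This is Theorem 4.1.

From now on (ii) holds, and $\Lambda$ is a Hopf order in $K[G]$.

**Step 3: $\Lambda=\Lambda_P\otimes_RR[Q]$ with $\Lambda_P=\Lambda\cap K[P]$.** The image of $\Lambda$ under the projection $\mathrm{pr}_Q:K[G]\to K[Q]$ is an order containing $R[Q]$, so it is $R[Q]$ by Lemma 7.1(c). Let $\lambda=\sum_q\lambda_qq\in\Lambda$ with $\lambda_q\in K[P]$. Then
$$(\mathrm{id}\otimes\mathrm{pr}_Q)\Delta(\lambda)=\sum_q\lambda_qq\otimes q\in\Lambda\otimes_RR[Q].$$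
As $R[Q]$ is free on $Q$, each $\lambda_qq$ lies in $\Lambda$; as $q^{-1}\in\Lambda$, $\lambda_q\in\Lambda_P$. So $\Lambda=\bigoplus_q\Lambda_Pq$. By Lemma 7.1(a), $\Lambda_P$ is a Hopf order in $K[P]$.

**Step 4: reduction to $G=P$.** By Lemma 7.1(c), $R[Q]$ is a maximal order, so it is a product of rings $M_r(O_D)$. By Maschke $R[Q]/\pi R[Q]=k[Q]$ is semisimple, so $\mathrm{rad}\,R[Q]=\pi R[Q]$. In a component $M_r(O_D)$ with center $E$ the radical is $M_r(\mathfrak P)$, so $\mathfrak P=\pi O_D$. Since $\mathfrak P^{\delta e(E/K)}=\pi O_D$, we get $\delta=1$ and $e(E/K)=1$. Thus $R[Q]\cong\prod_jM_{n_j}(R_j)$, with $R_j$ the valuation ring of an unramified extension $K_j/K$. So $\Lambda\cong\prod_jM_{n_j}(\Lambda_P\otimes_RR_j)$, and Morita equivalence gives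
$$\mathrm{Ker}\,\varphi_\Lambda\cong\bigoplus_j\mathrm{Ker}\,\varphi_{\Lambda_P\otimes_RR_j},$$
where $\Lambda_P\otimes_RR_j$ is a Hopf $R_j$-order in $K_j[P]$.

Condition (ii) holds for $K_j$ too. Put $X=K(\zeta_p)$, $Y=K(\zeta_p,\zeta_{p^a})$ and $X_j=K_j(\zeta_p)$. Then $X_j/X$ is unramified and $k_Y=k_X$. The extension $YX_j/Y$ is unramified with residue field $k_Yk_{X_j}=k_{X_j}$. So $YX_j=K_j(\zeta_p,\zeta_{p^a})$ has the same residue field as $X_j$, which is what (ii) asks for $K_j$. We may therefore rename $K_j$ as $K$ and assume $G=P$, an abelian $p$-group.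

**Step 5: the kernel as a sum of cyclic groups.** Use Lemma 7.2: $\Lambda=\prod_i\Lambda_i$ with $\Lambda_i$ local of residue field $k_i$. So $T(\Lambda_i)=\mathbb Z[k_i]$. The maximal order of $K\otimes\Lambda_i$ is $\prod R_{K(\psi)}$ over the orbits of the $\psi$ that factor through $\Lambda_i$. Its simple modules are the $k_{K(\psi)}$, whose classes in $T(\Lambda_i)$ are $[k_{K(\psi)}:k_i]\cdot[k_i]$. By Lemma 5.1,
$$\mathrm{Ker}\,\varphi_\Lambda\cong\bigoplus_i\mathbb Z/d_i,\qquad d_i=\gcd_\psi\,[k_{K(\psi)}:k_i],$$
where $\psi$ runs over the characters that factor through $\Lambda_i$.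

**Step 6: every $d_i$ is $1$.** If the trivial character factors through $\Lambda_i$, then $\psi=1$ has $k_{K(\psi)}=k$, so $d_i=1$. Otherwise take any $\psi$ that factors through $\Lambda_i$ and let $\chi=\psi|_{P_0}$, with $P_0$ as in Lemma 7.2(c). If $\chi=1$, then $\mathrm{red}(\psi)=\mathrm{red}(1)$, and $\psi$ would factor through the same local factor as the trivial character. So $\chi\ne1$. As $\chi$ has $p$-power order,
$$K(\zeta_p)\subset K(\chi)\subset K(\psi)\subset K(\zeta_{p^a}).$$
By Lemma 7.2(b), (c), $k_i=k_{K(\chi)}$. So $[k_{K(\psi)}:k_i]=[k_{K(\psi)}:k_{K(\chi)}]$ divides the residue degree of $K(\zeta_{p^a})/K(\zeta_p)$, which is $1$ by (ii). Hence $d_i=1$ for all $i$, and $\mathrm{Ker}\,\varphi_\Lambda=0$. $\blacksquare$
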